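# Unitary representations and the topology of the free balanced group

## The theorem: norm-continuous unitary representations suffice only over P-spaces

**Theorem 1 (disproof of the Non-commutative Tkachenko–Uspenskij Conjecture).** Write $[g,h]=ghg^{-1}h^{-1}$ and define words in two letters by
$$v_0(a,b)=b,\qquad v_{j+1}(a,b)=[v_j(a,b),a].$$
Let $X=\{x_0,x_1,x_2,\dots\}$ with $x_n\to x_0$ a nontrivial convergent sequence (the $x_n$ distinct, isolated for $n\ge 1$). Put $u_n=x_0^{-1}x_n$ and
$$w_n=v_n\big(u_n,\;x_0u_nx_0^{-1}\big)^{9n}.$$
Then $\pi(w_n)\to 1$ in norm for every continuous homomorphism $\pi:F_{\mathrm{SIN}}(X)\to U(\mathcal H)_u$, but $w_n\not\to e$ in $F_{\mathrm{SIN}}(X)$. So the conjecture is false.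

**Theorem 2 (classification).** Let $\mathcal E$ be the class of topological groups $G$ having a neighbourhood $V$ of $e$ such that $v_j(a,b)\to e$ uniformly for $(a,b)\in V\times V$. For a Tychonoff space $X$ the following are equivalent:

* (a) $X$ is a P-space, that is, every $G_\delta$-set in $X$ is open;
* (b) $F_{\mathrm{SIN}}(X)$ has a base at $e$ consisting of open normal subgroups;
* (c) continuous homomorphisms to groups $U(\mathcal H)_u$ determine the topology of $F_{\mathrm{SIN}}(X)$ (the conjecture holds for $X$);
* (d) continuous homomorphisms to groups of class $\mathcal E$ determine the topology of $F_{\mathrm{SIN}}(X)$.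

The class $\mathcal E$ contains all groups $U(\mathcal H)_u$, the unit groups of all unital Banach algebras, and all Banach–Lie groups (Lemma 5 below). In particular, if $X$ is not a P-space, then the topology of $F_{\mathrm{SIN}}(X)$ is not determined even by all continuous homomorphisms to Banach–Lie groups or to unit groups of Banach algebras.

Now let us unpack this. The free abelian topological group $A(X)$ satisfies the Tkachenko–Uspenskij theorem: continuous homomorphisms from $A(X)$ to the additive groups of Banach spaces determine the topology of $A(X)$; equivalently, $A(X)$ embeds canonically into the free locally convex space $L(X)$ as a closed topological subgroup. The conjecture, taken from Vladimir Pestov, "Topological groups: where to from here?", arXiv:math/9910144 (1999), is a non-commutative analogue. It replaces $A(X)$ by the free balanced group $F_{\mathrm{SIN}}(X)$ and Banach spaces by unitary groups with the norm topology, and it asserts that continuous homomorphisms $F_{\mathrm{SIN}}(X)\to U(\mathcal H)_u$ determine the topology of $F_{\mathrm{SIN}}(X)$ for every Tychonoff $X$. Theorem 1 refutes this for about the simplest non-discrete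 space there is, and Theorem 2 says exactly for which $X$ it holds.

## Balanced groups, free balanced groups, P-spaces, and the class $\mathcal E$

**Definition (balanced group).** A topological group is *SIN*, or *balanced*, if it has a base of neighbourhoods of the identity consisting of conjugation-invariant sets. Equivalently, its left and right uniformities coincide.

Abelian groups and discrete groups are balanced. So is $U(\mathcal H)_u$, the unitary group of a Hilbert space $\mathcal H$ with the operator norm topology, because the balls $\{g:\|g-1\|<r\}$ are conjugation-invariant. The group of affine maps $t\mapsto \alpha t+\beta$ of $\mathbb R$ with $\alpha>0$ is not: conjugating the translation by $\beta$ with the dilation by $\alpha$ gives the translation by $\alpha\beta$. A conjugation-invariant neighbourhood of $e$ contains translations by some $\beta>0$, hence by all positive numbers, so it does not fit into $\{|\beta|<1\}$.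

**Definition (free balanced group).** $F_{\mathrm{SIN}}(X)$ is the abstract free group $F(X)$ on the set $X$ with the finest SIN group topology making the canonical map $X\to F(X)$ continuous. We treat points of $X$ as the free generators.

Such a finest topology exists: the join of any family of SIN group topologies on $F(X)$ has, as a base at $e$, the finite intersections of invariant neighbourhoods, so it is again a SIN group topology, and $X\to F(X)$ is continuous for the join if it is so for each member. We shall use this in the following form.

> (1) If $\tau$ is a SIN group topology on $F(X)$, Hausdorff or not, for which $X\to F(X)$ is continuous, then $\tau$ is coarser than the topology of $F_{\mathrm{SIN}}(X)$.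

Indeed, the join of $\tau$ with the topology of $F_{\mathrm{SIN}}(X)$ is a SIN group topology making $X\to F(X)$ continuous, and it is finer than the finest one, so equal to it. Statement (1) gives the universal property: a continuous map from $X$ to a SIN group $G$ extends uniquely to a homomorphism $F(X)\to G$, and the topology pulled back from $G$ is a $\tau$ as in (1), so the extension is continuous on $F_{\mathrm{SIN}}(X)$. In particular, a norm-continuous unitary representation of $F_{\mathrm{SIN}}(X)$ is nothing more than a continuous map $X\to U(\mathcal H)_u$.

**Definition (determining a topology).** A family of continuous homomorphisms $\rho_i:G\to G_i$ *determines the topology of $G$* if that topology is the initial one, $\sigma$, for the family. Basic $\sigma$-neighbourhoods of $e$ are finite intersections of sets $\rho_i^{-1}(U_i)$ with $U_i$ a neighbourhood of $e$ in $G_i$. A sequence tends to $e$ in $\sigma$ if and only if its image under every $\rho_i$ tends to $e$. The topology $\sigma$ is always coarser than (or equal to) that of $G$; the question is whether it is strictly coarser.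

**Example (P-spaces).** Discrete spaces are P-spaces. A non-discrete one: let $D$ be an uncountable set, $X=D\cup\{\infty\}$, with the points of $D$ isolated and the neighbourhoods of $\infty$ being the sets that contain $\infty$ and have countable complement. These neighbourhoods are clopen and points are closed, so $X$ is Tychonoff; and a countable intersection of them again has countable complement. On the other hand, in a Tychonoff P-space every countable set $C$ is closed, since its complement is the intersection of the countably many open sets $X\setminus\{c\}$, $c\in C$. Hence no nontrivial sequence converges: if $x_n\to x_0$ with all $x_n\neq x_0$, the closed set $\{x_n:n\ge1\}$ would have to contain $x_0$. So, once Theorem 2 is proved, the conjecture fails for every $X$ containing a nontrivial convergent sequence.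

**Example (class $\mathcal E$).** The condition means: for every neighbourhood $W$ of $e$ there is $J$ such that $v_j(a,b)\in W$ for all $j\ge J$ and all $a,b\in V$. Here $v_1=[b,a]$, $v_2=[[b,a],a]$, and so on. Abelian groups lie in $\mathcal E$, with $V=G$, since $v_j=e$ for $j\ge1$; discrete groups lie in $\mathcal E$, with $V=\{e\}$. A group in $\mathcal E$ need not be balanced. By Theorem 2, if $X$ is not a P-space then $F_{\mathrm{SIN}}(X)\notin\mathcal E$, because otherwise its identity map would determine its topology and (d) would hold.

## Discrete spaces, and three sequences over a convergent sequence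

If $X$ is discrete, then the discrete topology on $F(X)$ is an admissible SIN topology, so $F_{\mathrm{SIN}}(X)$ is discrete. The left regular representation $\lambda$ on $\ell^2(F(X))$ satisfies $\|\lambda(g)-1\|\ge\|\delta_g-\delta_e\|=\sqrt2$ for $g\ne e$, so this one representation determines the topology. The conjecture holds.

Now let $X=\{x_0,x_1,\dots\}$ be a convergent sequence, and write $u_n=x_0^{-1}x_n$ and $b_n=x_0u_nx_0^{-1}=x_nx_0^{-1}$. Both tend to $e$ in $F_{\mathrm{SIN}}(X)$. To disprove the conjecture we want elements that stay away from $e$ but that every unitary representation sends close to $1$. Here are three natural attempts.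

**Attempt 1: powers of $u_n$.** Put $f(x_n)=1/n$, $f(x_0)=0$. The continuous map $x\mapsto e^{if(x)}$ extends to a continuous homomorphism $\chi:F_{\mathrm{SIN}}(X)\to U(1)$, and $\chi(u_n^{\,n})=e^{i}$ for all $n$. So $u_n^{\,n}$ stays away from $e$, but a character sees it. We need elements that abelian targets do not see, that is, commutators.

**Attempt 2: iterated commutators.** In a unitary group, a commutator of two elements close to $1$ is quadratically close to $1$, so $v_n(u_n,b_n)$ has very small image. But these elements are also small in $F_{\mathrm{SIN}}(X)$. For $j\ge0$,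
$$v_{j+1}(a,b)=\big(v_j\,a\,v_j^{-1}\big)\,a^{-1}\tag{2}$$
is a conjugate of $a$ times $a^{-1}$. Given an invariant neighbourhood $O$ of $e$, take an invariant $O_1$ with $O_1O_1^{-1}\subset O$; as soon as $u_n\in O_1$ we get $v_j(u_n,b_n)\in O$ for all $j\ge 1$ at once. So $v_n(u_n,b_n)\to e$. To move away from $e$ we need high powers of commutators.

**Attempt 3: powers of a single commutator.** Take $v_1(u_n,b_n)^{9n}$. If $\|\pi(u_n)-1\|=\varepsilon_n$, the obvious estimate for the distance of the image from $1$ is $9n\cdot 2\varepsilon_n^2$. This tends to $0$ only if $\varepsilon_n=o(n^{-1/2})$, and $\pi$ is free to converge as slowly as it likes. The failure is real. Let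
$$\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad h=\tfrac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix},$$
so that $h=h^{-1}$ and $h\sigma_1h=\sigma_3$. Let $\pi(x_0)=h$ and $\pi(x_n)=h\,e^{i\varepsilon_n\sigma_1}$ with $\varepsilon_n\to0$; this is a continuous map $X\to U(2)$, hence a representation. Then $\pi(u_n)=e^{i\varepsilon_n\sigma_1}=\cos\varepsilon_n+i\sin\varepsilon_n\,\sigma_1$ and $\pi(b_n)=e^{i\varepsilon_n\sigma_3}=\cos\varepsilon_n+i\sin\varepsilon_n\,\sigma_3$. The commutator $c_n=\pi(v_1(u_n,b_n))=[\pi(b_n),\pi(u_n)]$ satisfies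
$$\|c_n-1\|=\|\pi(b_n)\pi(u_n)-\pi(u_n)\pi(b_n)\|=\sin^2\varepsilon_n\,\|\sigma_3\sigma_1-\sigma_1\sigma_3\|=2\sin^2\varepsilon_n .$$
Since $\det c_n=1$, its eigenvalues are $e^{\pm i\theta_n}$ with $\theta_n\in[0,\pi]$, and $\|c_n-1\|=2\sin(\theta_n/2)$. Hence $\sin(\theta_n/2)=\sin^2\varepsilon_n$. Choose $\varepsilon_n\in(0,\pi/2)$ with $\sin^2\varepsilon_n=\sin\frac{\pi}{18n}$. Then $\varepsilon_n\to0$ and $\theta_n=\frac{\pi}{9n}$, so $c_n^{9n}=-1$ for every $n$.

The three attempts together suggest the form of $w_n$. We take a power $9n$ of a commutator whose depth grows with $n$. On the unitary side, each level of nesting halves the distance to $1$ as soon as $\varepsilon_n\le\frac14$, whatever the rate of $\varepsilon_n\to0$, so depth $n$ gives a factor $2^{-n}$ that beats $9n$. What needs work is the other side: the power $9n$ must move $v_n(u_n,b_n)^{9n}$ out of a fixed neighbourhood of $e$, and the depth of the commutator must not spoil this. By (2), $v_j^m$ with $j\ge1$ is a product of $2m$ conjugates of $u^{\pm1}$. We shall show that it is never a product of fewer than $m/9$ of them, for any depth $j\ge1$.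

## A conjugation-invariant seminorm on $F(X)$

To prove that $w_n\not\to e$ we need one explicit neighbourhood of $e$ in $F_{\mathrm{SIN}}(X)$. By (1), it is enough to have an invariant seminorm that is small on $x^{-1}y$ for nearby $x,y$.

**Lemma 1.** Let $f:X\to[0,1]$ be continuous and $d(x,y)=|f(x)-f(y)|$. For $w\in F(X)$ let
$$N_f(w)=\min\Big\{1,\ \inf\sum_{i=1}^k d(x_i,y_i)\Big\},$$
where the infimum is over all representations
$$w=\prod_{i=1}^k g_ix_i^{-1}y_ig_i^{-1},\qquad x_i,y_i\in X,\ g_i\in F(X),\tag{3}$$
with $\inf\emptyset=\infty$ and the empty product equal to $e$. Then $\{N_f<1\}$ is a neighbourhood of $e$ in $F_{\mathrm{SIN}}(X)$.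

For instance $N_f(x^{-1}y)\le|f(x)-f(y)|$, while $N_f(x)=1$ for a generator $x$: every product (3) has total exponent sum $0$, so $x$ has no such representation.

**Proof.** The empty product gives $N_f(e)=0$. Concatenating representations gives $N_f(ww')\le N_f(w)+N_f(w')$. Conjugating every $g_i$-factor by $h$, that is, replacing $g_i$ by $hg_i$, turns a representation of $w$ into one of $hwh^{-1}$ of the same cost, so $N_f$ is conjugation-invariant. Since $(gx^{-1}yg^{-1})^{-1}=gy^{-1}xg^{-1}$, inverting and reversing the product gives $N_f(w^{-1})=N_f(w)$.

Hence the sets $V_r=\{N_f<r\}$, $r>0$, contain $e$, are symmetric and conjugation-invariant, and satisfy $V_{r/2}V_{r/2}\subset V_r$. They form a base at $e$ of a (possibly non-Hausdorff) SIN group topology $\tau_f$. The map $X\to(F(X),\tau_f)$ is continuous at each $x$ because $N_f(x^{-1}y)\le|f(x)-f(y)|$ and $f$ is continuous. By (1), $\tau_f$ is coarser than the topology of $F_{\mathrm{SIN}}(X)$, so the $\tau_f$-neighbourhood $V_1=\{N_f<1\}$ is a neighbourhood of $e$ there. $\square$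

## Noncrossing matchings: from all of $X$ down to two letters

We shall bound $N_f(w)$ from below for words $w$ in only two letters $z,s$. The difficulty is that the representations (3) may use all points of $X$ and arbitrary conjugators from $F(X)$. The first thing to try is a retraction $r:X\to\{z,s\}$, extended to $F(X)\to F(\{z,s\})$: it fixes $w$ and turns (3) into a representation over $\{z,s\}$. The cost does not increase provided $r$ is $1$-Lipschitz for $d$. But in general there is no such $r$. Take the convergent sequence with $f(x_n)=1/n$, $z=x_0$, $s=x_n$. If $r(x_{n+1})=x_0$, then $d(x_{n+1},x_n)=\frac1n-\frac1{n+1}<\frac1n$ is stretched to $\frac1n$; if $r(x_{n+1})=x_n$, then $d(x_{n+1},x_0)=\frac1{n+1}$ is stretched to $\frac1n$.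

Instead of moving the points of $X$, we let the extraneous letters cancel, keeping track of the cost by the triangle inequality.

**Definition (admissible matching).** Consider words, reduced or not, in letters $x^{\pm1}$, $x\in X$. An *admissible matching* of a word is a perfect matching of its positions that

* pairs only letters with opposite exponents, and
* is noncrossing: there are no pairs $\{i,j\},\{k,l\}$ with $i<k<j<l$.

Its *cost* is the sum over all pairs of $d(x,y)$, where $x,y$ are the generators underlying the two paired letters.

**Example.** With $u=z^{-1}s$ we have $zuz^{-1}=sz^{-1}$, and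
$$v_1(u,zuz^{-1})=[sz^{-1},z^{-1}s]=s\,z^{-1}z^{-1}\,s\,z\,s^{-1}s^{-1}\,z .$$
The matching $\{1,2\},\{3,4\},\{5,6\},\{7,8\}$ is admissible and costs $4d(z,s)$. The matching $\{1,6\},\{2,5\},\{3,4\},\{7,8\}$ is admissible and costs only $2d(z,s)$; it reflects (2). The noncrossing condition matters: in $z\,s\,z^{-1}s^{-1}$ the crossing matching $\{1,3\},\{2,4\}$ would have cost $0$, although the word is not trivial.

**Lemma 2.** Let $z,s\in X$ be distinct, $u=z^{-1}s$, and $w\in F(\{z,s\})$. If $w=\prod_{i=1}^kg_ix_i^{-1}y_ig_i^{-1}$ in $F(X)$, then $w$ is a product of $p$ conjugates in $F(\{z,s\})$ of $u^{\pm1}$, for some $p\ge0$ with $p\,d(z,s)\le\sum_id(x_i,y_i)$.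

**Step 1: a matching of the unreduced word.** We turn the given representation into a matching of the right cost. Let $W$ be the unreduced concatenation of the words $g_ix_i^{-1}y_ig_i^{-1}$. In each block pair $x_i^{-1}$ with $y_i$, and pair each letter of $g_i$ with the corresponding letter of $g_i^{-1}$. Inside a block these pairs are nested, and different blocks do not interact, so the matching is noncrossing. Paired letters have opposite exponents. The pairs inside $g_i,g_i^{-1}$ cost nothing, so the total cost is $\sum_id(x_i,y_i)$.

**Step 2: cancellation does not raise the cost.** This step allows us to pass to the reduced word. We claim: *if a word $A\zeta\zeta^{-1}B$, $\zeta=x^{\pm1}$, has an admissible matching of cost $c$, then $AB$ has an admissible matching of cost at most $c$.*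

Let $q,q+1$ be the positions of $\zeta,\zeta^{-1}$. If they are paired with each other, delete this pair, which costs $0$. Otherwise let $q$ be paired with $i$ and $q+1$ with $k$, and let $a,b\in X$ be the generators underlying the letters at $i$ and $k$. Delete positions $q,q+1$ and pair $i$ with $k$. We check three things.

* *Exponents.* The exponent at $i$ is opposite to that of $\zeta$, and the exponent at $k$ is opposite to that of $\zeta^{-1}$; so they are opposite to each other.
* *Cost.* We remove $d(x,a)+d(x,b)$ and add $d(a,b)$, which is not larger.
* *Noncrossing.* Say that a pair $\{c,d\}$ separates two other positions if exactly one of them lies strictly between $c$ and $d$. Two disjoint pairs cross if and only if one separates the elements of the other, and "not separated by $\{c,d\}$" is an equivalence relation on the positions other than $c,d$ (its classes are the positions inside and the positions outside). Let $\{c,d\}$ be any other pair of the matching. It does not separate $i$ from $q$, nor $q+1$ from $k$, because the old matching is noncrossing; it does not separate $q$ from $q+1$, because they are adjacent. So it does not separate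 $i$ from $k$, and the new pair crosses no other. The remaining pairs did not cross before, and deleting positions keeps the order.

This proves the claim.

**Step 3: only mixed pairs cost.** Cancelling successively in $W$, we arrive at the reduced word of $w$, with an admissible matching of cost at most $\sum_id(x_i,y_i)$. Since $w\in F(\{z,s\})$, all its letters are $z^{\pm1},s^{\pm1}$. A pair with equal underlying generators costs $0$, and a mixed pair, one letter $z^{\pm1}$ and the other $s^{\mp1}$, costs $d(z,s)$. If $p$ is the number of mixed pairs, then $p\,d(z,s)\le\sum_id(x_i,y_i)$.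

**Step 4: each mixed pair is worth one conjugate of $u^{\pm1}$.** We now read off the factorization of $w$. In each mixed pair replace the letter $s^{\epsilon}$ by $z^{\epsilon}$. In the new word any two paired letters are mutually inverse, and the matching is still noncrossing. Such a word represents $e$. Indeed, if it is nonempty, take a pair at minimal distance. A position strictly between its two members would have its partner strictly between as well, by noncrossing, which would give a pair at smaller distance. So the minimal pair is adjacent and cancels; the rest is a shorter word of the same kind, and induction applies.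

Each single replacement changes the group element by a left factor:
$$AsB=(A\,sz^{-1}A^{-1})\,AzB,\qquad As^{-1}B=(A\,s^{-1}z\,A^{-1})\,Az^{-1}B,$$
and $sz^{-1}=zuz^{-1}$, $s^{-1}z=u^{-1}$. These left factors are conjugates of $u^{\pm1}$ in $F(\{z,s\})$. After $p$ replacements, $w$ equals a product of $p$ such conjugates times the final word, which is $e$. $\square$

In the example above, the cheap matching leads to replacing the letters at positions $4$ and $7$; the new word $s\,z^{-1}z^{-1}\,z\,z\,s^{-1}z^{-1}\,z$ is indeed trivial, and $p=2$.

## A counting quasimorphism, and the bound $p\ge m/9$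

We have arrived at a question about a free group on two generators: how many conjugates of $u^{\pm1}$ are needed to write $v^m$? If there were a homomorphism $\varphi$ to $\mathbb R$ with $\varphi(u)=0$ and $\varphi(v)=1$, then $v^m$ with $m\ge1$ would not be such a product at all. But (2) shows that $v_j^m$ is one for $j\ge1$, and for $v\in[F,F]$ every homomorphism to $\mathbb R$ vanishes on $v$. What helps is a map that is a homomorphism up to a bounded error and grows linearly on the powers of $v$.

We use two textbook facts about free groups: they are torsion-free, and the centralizer of a free generator $a$ is $\langle a\rangle$.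

**Lemma 3.** Let $F$ be free on $\{z,u\}$ and let $e\ne v\in[F,F]$. If $v^m$ $(m\ge1)$ is a product of $p$ conjugates of $u^{\pm1}$, then $p\ge m/9$.

**Step 1: the counting function.** We define a function $\varphi$ that counts copies of $v$ with sign. The hypothesis and the conclusion do not change if $v$ is replaced by a conjugate, so we replace $v$ by a cyclically reduced conjugate $V\ne e$. Since $V\in[F,F]$ and no letter lies in $[F,F]$, we have $|V|\ge2$. For a reduced word $g$ let $c_V(g)$ be the maximal number of pairwise disjoint occurrences of $V$ as a subword (of consecutive letters) of $g$, and put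
$$\varphi(g)=c_V(g)-c_{V^{-1}}(g).$$
Occurrences of $V$ in $g^{-1}$ correspond to occurrences of $V^{-1}$ in $g$, so $\varphi(g^{-1})=-\varphi(g)$. Since $|V|\ge2$, we have $\varphi(u^{\pm1})=0$. For example, for $V=zuz^{-1}u^{-1}$ we get $\varphi(V)=1$ and $\varphi(z)=\varphi(u)=0$.

**Step 2: $\varphi$ is additive up to an error of $3$.** This bounds $\varphi$ on products. First let $gh$ be a reduced concatenation. For $c=c_V$ and for $c=c_{V^{-1}}$,
$$c(g)+c(h)\le c(gh)\le c(g)+c(h)+1:$$
on the left, disjoint families in $g$ and in $h$ together form one in $gh$; on the right, in a disjoint family in $gh$ at most one occurrence straddles the junction, and all others lie in $g$ or in $h$. Subtracting the two cases,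
$$|\varphi(gh)-\varphi(g)-\varphi(h)|\le1\quad\text{if $gh$ is a reduced concatenation}.$$
For general $g,h$ write $g=kq$, $h=q^{-1}r$ as reduced concatenations with $gh=kr$ reduced; here $q$ is the part that cancels. The estimate just proved says that $\varphi(gh)$ is within $1$ of $\varphi(k)+\varphi(r)$, that $\varphi(g)$ is within $1$ of $\varphi(k)+\varphi(q)$, and that $\varphi(h)$ is within $1$ of $-\varphi(q)+\varphi(r)$. Hence
$$|\varphi(gh)-\varphi(g)-\varphi(h)|\le3\qquad\text{for all }g,h\in F.\tag{4}$$

**Step 3: upper bound on products of conjugates.** Applying (4) twice, $\varphi(gu^{\pm1}g^{-1})$ is within $6$ of $\varphi(g)+\varphi(u^{\pm1})-\varphi(g)=0$. So a product of $p\ge1$ conjugates of $u^{\pm1}$ satisfies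
$$|\varphi|\le6p+3(p-1)\le9p.$$
In our situation $p\ge1$ holds, since for $p=0$ the product is $e$, while $V^m\ne e$ because $F$ is torsion-free.

**Step 4: lower bound on $V^m$.** We show $\varphi(V^m)\ge m$. As $V$ is cyclically reduced, $V^m$ is reduced as written, so $c_V(V^m)\ge m$. It remains to see that $V^{-1}$ is not a subword of $V^m$. A subword of $V^m$ of length $|V|$ is a cyclic permutation of $V$: it is $BA$ for some splitting $V=AB$. If $BA=V^{-1}=B^{-1}A^{-1}$ as words, then comparing the first $|B|$ letters and the last $|A|$ letters gives $B=B^{-1}$ and $A=A^{-1}$. So $A^2=B^2=e$, and $A=B=e$ since $F$ is torsion-free; then $V=e$, a contradiction. Hence $c_{V^{-1}}(V^m)=0$ and $\varphi(V^m)\ge m$.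

Steps 3 and 4 give $m\le9p$. $\square$

The bound does not depend on $v$. So the depth $j$ of the commutator $v_j$ plays no role, as long as $v_j$ is nontrivial.

**Lemma 4.** Let $f:X\to[0,1]$ be continuous, $f(z)=0$, $f(s)>0$, $u=z^{-1}s$. For all $j,m\ge1$,
$$N_f\big(v_j(u,zuz^{-1})^m\big)\ \ge\ \min\{1,\ mf(s)/9\}.$$

**Step 1: $v_j$ is nontrivial.** We check the hypotheses of Lemma 3. Since $f(z)\neq f(s)$, the points $z,s$ are distinct, and as $s=zu$, the group $F(\{z,s\})$ is free on $\{z,u\}$. Put $a=u$, $b=zuz^{-1}$. A nonempty reduced word in $a,b$ becomes, after substitution and merging powers of $b$ by $b^l=zu^lz^{-1}$, a nonempty reduced word in $z,u$ of the form $u^{k_1}zu^{l_1}z^{-1}u^{k_2}zu^{l_2}z^{-1}\cdots$; so $a,b$ freely generate a free subgroup of rank $2$. In this subgroup we show $v_j\notin\langle a\rangle$ for all $j\ge0$. It is clear for $v_0=b$. If $v_j\notin\langle a\rangle$, then $v_j$ does not commute with $a$, since the centralizer of the free generator $a$ is $\langle a\rangle$; so $v_{j+1}=[v_j,a]\ne e$. As a commutator, $v_{j+1}$ has exponent sum $0$ in $a$, so $v_{j+1}\in\langle a\rangle$ would force $v_{j+1}=e$. Hence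 $v_{j+1}\notin\langle a\rangle$. For $j\ge1$, therefore, $v=v_j(u,zuz^{-1})$ is a nontrivial element of the commutator subgroup of $F(\{z,s\})$.

**Step 2: combine the two lemmas.** Take any representation (3) of $v^m$. By Lemma 2, $v^m$ is a product of $p$ conjugates in $F(\{z,s\})$ of $u^{\pm1}$ with $p\,f(s)=p\,d(z,s)\le\sum d(x_i,y_i)$. By Lemma 3, $p\ge m/9$. So every representation costs at least $mf(s)/9$, which is the claim. $\square$

## Iterated commutators near the identity

Now the other side. We show that the groups in question have the uniform contraction property that defines $\mathcal E$, with an explicit rate for unitary groups.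

**Lemma 5.**
(i) If $a,b\in U(\mathcal H)$ and $\|a-1\|,\|b-1\|\le\frac14$, then $\|v_j(a,b)-1\|\le2^{-j}/4$ and $\|v_j(a,b)^m-1\|\le m2^{-j}/4$ for all $j\ge0$, $m\ge1$. In particular $U(\mathcal H)_u\in\mathcal E$.
(ii) Unit groups of unital Banach algebras and Banach–Lie groups belong to $\mathcal E$. The class $\mathcal E$ is closed under finite products.

**Step 1: unitary groups.** The purpose is to gain a factor $\frac12$ per commutator. For invertible $v,a$ we have
$$[v,a]-1=(va-av)\,v^{-1}a^{-1},\qquad va-av=(v-1)(a-1)-(a-1)(v-1).\tag{5}$$
For unitaries the factor $v^{-1}a^{-1}$ does not change the norm, so $\|[v,a]-1\|\le2\|v-1\|\|a-1\|\le\frac12\|v-1\|$ if $\|a-1\|\le\frac14$. Starting with $\|v_0-1\|=\|b-1\|\le\frac14$, induction gives $\|v_j-1\|\le2^{-j}/4$. For unitary $g$, $g^m-1=\sum_{i=0}^{m-1}g^i(g-1)$ gives $\|g^m-1\|\le m\|g-1\|$. This proves (i); for membership in $\mathcal E$ take $V=\{\|g-1\|\le\frac14\}$.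

**Step 2: unit groups of Banach algebras.** The same computation works with bounded inverses. If $\|a-1\|,\|v-1\|\le\frac18$, the Neumann series gives $\|a^{-1}\|,\|v^{-1}\|\le\frac1{1-1/8}=\frac87$, and (5) gives
$$\|[v,a]-1\|\le2\cdot\tfrac18\cdot\tfrac{64}{49}\,\|v-1\|=\tfrac{16}{49}\|v-1\|\le\tfrac12\|v-1\|.$$
So $[v,a]$ is again within $\frac18$ of $1$, and the induction continues: $\|v_j(a,b)-1\|\le2^{-j}/8$ whenever $\|a-1\|,\|b-1\|\le\frac18$.

**Step 3: Banach–Lie groups.** Here we replace (5) by a second-order estimate in a chart. Take a chart sending $e$ to $0$, and let $C(v,a)$ be the commutator map in this chart, defined and $C^2$ near $(0,0)$. It satisfies $C(v,0)=0=C(0,a)$. From $C(v,0)=0$ for all small $v$ we get $D_1C(v,0)=0$. Second derivatives are continuous, hence bounded near $(0,0)$, so the mean value inequality in the variable $a$ gives $\|D_1C(v,a)\|\le K\|a\|$ for $v,a$ in a small ball, with some $K>0$. Since $C(0,a)=0$ and the ball is convex,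
$$\|C(v,a)\|=\Big\|\int_0^1D_1C(tv,a)\,v\,dt\Big\|\le K\|v\|\|a\|$$
there. On a ball of sufficiently small radius $r\le1/(2K)$ we get $\|C(v,a)\|\le\frac12\|v\|$. So if $a,b$ lie in this ball, all $v_j$ stay in it and their norms in the chart are at most $2^{-j}r$, uniformly in $a,b$.

**Step 4: finite products.** If $V_i\subset G_i$ are as in the definition of $\mathcal E$, then $V=\prod V_i$ works for $\prod G_i$, because $v_j$ is computed coordinatewise and there are finitely many coordinates. $\square$

## Proof of Theorem 1

**Step 1: $w_n\not\to e$ in $F_{\mathrm{SIN}}(X)$.** We exhibit a neighbourhood of $e$ that contains no $w_n$. Let $f(x_n)=1/n$ for $n\ge1$ and $f(x_0)=0$; this $f:X\to[0,1]$ is continuous. Lemma 4 with $z=x_0$, $s=x_n$, $j=n$, $m=9n$ gives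
$$N_f(w_n)\ge\min\Big\{1,\ \frac{9n\cdot\frac1n}{9}\Big\}=1\qquad(n\ge1).$$
So no $w_n$, $n\ge1$, lies in $\{N_f<1\}$, which is a neighbourhood of $e$ by Lemma 1.

**Step 2: $\pi(w_n)\to1$ for every $\pi$.** Let $\pi:F_{\mathrm{SIN}}(X)\to U(\mathcal H)_u$ be a continuous homomorphism. Since $x_n\to x_0$, we have $\|\pi(u_n)-1\|\to0$. By unitarity, $\|\pi(x_0u_nx_0^{-1})-1\|=\|\pi(u_n)-1\|$. So for all large $n$ both elements are within $\frac14$ of $1$, and Lemma 5(i) with $j=n$, $m=9n$ gives
$$\|\pi(w_n)-1\|\le\frac{9n\,2^{-n}}4\to0.$$

**Step 3: conclusion.** By Step 2, $w_n\to e$ in the initial topology for all continuous homomorphisms to groups $U(\mathcal H)_u$; by Step 1, $w_n\not\to e$ in $F_{\mathrm{SIN}}(X)$. The two topologies differ, and the conjecture is false. $\blacksquare$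

The speed at which $\pi(u_n)\to1$ was not used at all, only that $\|\pi(u_n)-1\|\le\frac14$ eventually; this is where the argument passes the obstacle met in Attempt 3.

## Proof of Theorem 2

**Step (a)⇒(b): invariant neighbourhoods shrink to open normal subgroups.** Let $O$ be a neighbourhood of $e$ in $F=F_{\mathrm{SIN}}(X)$; we look for an open normal subgroup inside $O$. Since $F$ is balanced and $(g,h)\mapsto gh^{-1}$ is continuous, we can choose conjugation-invariant neighbourhoods $V_0\subset O$ and $V_{n+1}$ with $V_{n+1}V_{n+1}^{-1}\subset V_n$. Let $K=\bigcap_nV_n\subset O$. If $g,h\in K$, then $gh^{-1}\in V_{n+1}V_{n+1}^{-1}\subset V_n$ for all $n$, so $K$ is a subgroup; it is normal because the $V_n$ are invariant.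

For $x\in X$,
$$\{y\in X:x^{-1}y\in K\}=\bigcap_n\{y\in X:x^{-1}y\in V_n\}$$
is a countable intersection of neighbourhoods of $x$. It contains a $G_\delta$-set containing $x$, which is open as $X$ is a P-space; so it is a neighbourhood of $x$. Therefore the map $X\to F/K$, $y\mapsto yK$, is locally constant, that is, continuous for the discrete topology on $F/K$. A discrete group is SIN, so this map extends to a continuous homomorphism from $F$ to the discrete group $F/K$. By uniqueness of the extension it is the quotient homomorphism. Its kernel $K$ is open.

**Step (b)⇒(c): regular representations detect open normal subgroups.** Let $K$ be an open normal subgroup of $F_{\mathrm{SIN}}(X)$, and let $\pi$ be the quotient map to the discrete group $F/K$ followed by the left regular representation $\lambda$ of $F/K$ on $\ell^2(F/K)$. It factors through a discrete quotient, so it is norm-continuous. For $g\ne e$ in $F/K$,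
$$\|\lambda(g)-1\|\ge\|\lambda(g)\delta_e-\delta_e\|=\|\delta_g-\delta_e\|=\sqrt2 .$$
So $\{w:\|\pi(w)-1\|<1\}=K$, and $K$ is a neighbourhood of $e$ in the initial topology for unitary representations. As such $K$ form a base at $e$, the initial topology is that of $F_{\mathrm{SIN}}(X)$.

**Step (c)⇒(d): enlarging the family.** By Lemma 5(i), $U(\mathcal H)_u\in\mathcal E$. The initial topology for a larger family of continuous homomorphisms is finer, but still no finer than the topology of $F_{\mathrm{SIN}}(X)$. So if the smaller family determines the topology, the larger one does too.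

**Step (d)⇒(a): the commutator words against an arbitrary neighbourhood.** We assume that $X$ is not a P-space and show that (d) fails. The argument is that of Theorem 1, with neighbourhoods instead of sequences.

First we produce the function $f$. Some $G_\delta$-set $\bigcap_{n\ge1}U_n$, with $U_n$ open, contains a point $x_0$ of which it is not a neighbourhood. As $X$ is Tychonoff, there are continuous $f_n:X\to[0,1]$ with $f_n(x_0)=0$ and $f_n=1$ off $U_n$. Put $f=\sum_{n\ge1}2^{-n}f_n$. The series converges uniformly, so $f:X\to[0,1]$ is continuous, and $f(x_0)=0$. If $x\notin U_n$, then $f(x)\ge2^{-n}>0$; so $f^{-1}(0)\subset\bigcap_nU_n$, and $f^{-1}(0)$ is not a neighbourhood of $x_0$. In other words,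
$$\text{every neighbourhood of }x_0\text{ contains a point }s\text{ with }f(s)>0.\tag{6}$$

By Lemma 1, $\{N_f<1\}$ is a neighbourhood of $e$ in $F_{\mathrm{SIN}}(X)$. Let $\sigma$ be the initial topology on $F(X)$ for all continuous homomorphisms from $F_{\mathrm{SIN}}(X)$ to groups in $\mathcal E$. We show that $\{N_f<1\}$ is not a $\sigma$-neighbourhood of $e$.

A basic $\sigma$-neighbourhood of $e$ is a finite intersection $\bigcap_i\rho_i^{-1}(U_i)$ with $\rho_i:F_{\mathrm{SIN}}(X)\to G_i\in\mathcal E$. Since $\mathcal E$ is closed under finite products (Lemma 5(ii)), it equals $\rho^{-1}(U)$ for the single continuous homomorphism $\rho=(\rho_i):F_{\mathrm{SIN}}(X)\to G=\prod G_i\in\mathcal E$ and $U=\prod U_i$. Let $V\subset G$ be as in the definition of $\mathcal E$. The set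
$$\{x\in X:\ \rho(x_0^{-1}x)\in V\ \text{and}\ \rho(xx_0^{-1})\in V\}$$
is a neighbourhood of $x_0$, so by (6) it contains a point $s$ with $f(s)>0$. Put $u=x_0^{-1}s$. Then $\rho(u)\in V$ and $\rho(x_0ux_0^{-1})=\rho(sx_0^{-1})\in V$.

Now fix $m\ge9/f(s)$; the order of choices matters, since $m$ depends on $s$ and the depth is chosen last. By continuity of $g\mapsto g^m$ at $e$ there is a neighbourhood $W$ of $e$ in $G$ such that $g\in W$ implies $g^m\in U$. As $v_j\to e$ uniformly on $V\times V$, there is $j\ge1$ with $v_j(\rho(u),\rho(x_0ux_0^{-1}))\in W$. Hence
$$w=v_j(u,x_0ux_0^{-1})^m\in\rho^{-1}(U).$$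
On the other hand, Lemma 4 with $z=x_0$ gives $N_f(w)\ge\min\{1,mf(s)/9\}=1$. So $\rho^{-1}(U)\not\subset\{N_f<1\}$. As $\rho^{-1}(U)$ was an arbitrary basic $\sigma$-neighbourhood, $\{N_f<1\}$ is not a $\sigma$-neighbourhood of $e$. Thus $\sigma$ is strictly coarser than the topology of $F_{\mathrm{SIN}}(X)$, and (d) fails.

**Step "in particular": Banach–Lie groups and unit groups.** Suppose $X$ is not a P-space. By Lemma 5(ii), the continuous homomorphisms to Banach–Lie groups, and those to unit groups of unital Banach algebras, are among the homomorphisms to groups in $\mathcal E$. Their initial topologies are coarser than or equal to $\sigma$, which is strictly coarser than the topology of $F_{\mathrm{SIN}}(X)$. $\blacksquare$
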